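# Winding numbers and membership in the amplituhedron

## 1. The space of relations of a vector configuration

Let $z=(z_1,\dots,z_n)$ be vectors that span a real vector space $V$ of dimension $m$. Everything in this talk turns on the space of linear relations
$$\mathrm{Rel}(z)=\{c\in\mathbb R^n:\ c_1z_1+\dots+c_nz_n=0\},\qquad \dim \mathrm{Rel}(z)=n-m .$$
For a matrix $C$ with $n$ columns we write $Cz=0$ when every row of $C$ lies in $\mathrm{Rel}(z)$.

A $d$-dimensional subspace $U\subset\mathbb R^n$ is *totally nonnegative* (tnn) if it is the row span of a $d\times n$ matrix of rank $d$ whose maximal minors are all $\ge 0$; the set of these subspaces is ${\rm Gr}^{\ge0}_{d,n}$. The maximal minors are the Plücker coordinates $p_S(U)$, $|S|=d$. Changing the basis multiplies them all by one nonzero factor, so $U$ is tnn exactly when its Plücker coordinates never take two opposite signs. Three examples: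

* A line is tnn iff it is spanned by a nonzero vector with entries $\ge0$.
* The span of $(1,0,-1,-2)$ and $(0,1,2,3)$ has $(p_{12},p_{13},p_{14},p_{23},p_{24},p_{34})=(1,2,3,1,2,1)$. It is tnn.
* The span of $(1,0,-1,2)$ and $(0,1,-1,1)$ has $(1,-1,1,1,-2,1)$. It is not tnn.

The relation space that will matter most is the row space of
$$K=\begin{pmatrix}1&-1&1&-1&1&-1&1&-1&1\\1&1&1&1&1&1&1&1&1\\-1&0&0&1&10&2&11&3&12\end{pmatrix}.$$
It is the relation space of nine vectors in a 6-dimensional space. It contains the strictly positive vector $(1,\dots,1)$, yet we shall see in Section 5 that it contains no tnn plane.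

What this is for: a point of the amplituhedron is recognized by asking whether a certain relation space contains a tnn subspace of a prescribed dimension $k$. There are signs and a winding number that one can compute from the configuration $z$ without solving for such a subspace. We want to know whether these computable data already decide the matter. The matrix $K$ says that they do not; we then determine exactly for which sizes they do.

## 2. Amplituhedra, coarse boundary conditions, winding numbers

Throughout, $m$ is an even positive integer, $l=m/2$, and $k,n$ are positive integers with $n\ge k+m$.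

**Definition (amplituhedron).** ${\rm Mat}^{>0}_{n,k+m}$ is the set of real $n\times(k+m)$ matrices with all maximal minors positive. For $\mathcal Z$ in this set, with rows $\mathcal Z_1,\dots,\mathcal Z_n\in\mathbb R^{k+m}$,
$$\mathcal A_{n,k,m}=\{\mathrm{rowspan}(C\mathcal Z):C\in{\rm Gr}^{\ge0}_{k,n}\}\subset{\rm Gr}_{k,k+m}.$$

It is part of the (standard) well-definedness of this object that $C\mathcal Z$ has rank $k$ for every $C\in{\rm Gr}^{\ge0}_{k,n}$.

For $Y\in{\rm Gr}_{k,k+m}$ let $V_Y=\mathbb R^{k+m}/Y\cong\mathbb R^m$ and let $z_i=\bar{\mathcal Z}_i$ be the image of $\mathcal Z_i$. The $z_i$ span $V_Y$. Then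
$$Y\in\mathcal A_{n,k,m}\iff \text{there is } C\in{\rm Gr}^{\ge0}_{k,n}\text{ with } Cz=0. \tag{1}$$
Indeed $Cz=0$ says $\mathrm{rowspan}(C\mathcal Z)\subset Y$, and both spaces have dimension $k$. So membership means: $\mathrm{Rel}(z)$ contains a tnn subspace of dimension $k$. Since ${\rm Gr}^{\ge0}_{k,n}$ is compact and the condition in (1) is closed in $(Y,\mathcal Z,C)$, the set of pairs $(Y,\mathcal Z)$ with $Y\in\mathcal A_{n,k,m}$ is closed.

**Definition (brackets).** For an ordered basis $y_1,\dots,y_k$ of $Y$, put $\langle Yv_1\cdots v_m\rangle=\det(y_1,\dots,y_k,v_1,\dots,v_m)$ and $\langle Ya_1\cdots a_m\rangle=\langle Y\mathcal Z_{a_1}\cdots\mathcal Z_{a_m}\rangle$. Also $\hat{\mathcal Z}_1=(-1)^{k-1}\mathcal Z_1$.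

A bracket depends only on the images of the $v_i$ in $V_Y$, so it is a determinant on $V_Y$. We orient $V_Y$ so that $\bar v_1,\dots,\bar v_m$ is positive iff $\langle Yv_1\cdots v_m\rangle>0$.

**Definition (coarse boundary conditions).** Let $I=(i_1,i_1+1,\dots,i_l,i_l+1)$ range over the strictly ascending lists of this form in $\{1,\dots,n\}$, and $J=(j_1,j_1+1,\dots,j_{l-1},j_{l-1}+1)$ over those in $\{2,\dots,n-1\}$ (for $m=2$, only the empty list). ${\rm Gr}^{\rm wcb}_{k,k+m}$ is the set of $Y$ with $\langle YI\rangle\ne0$ for all $I$ and $\langle Y\,J\,n\,1\rangle\neq0$ for all $J$. Put $\mathcal A^{\rm wcb}_{n,k,m}=\mathcal A_{n,k,m}\cap{\rm Gr}^{\rm wcb}_{k,k+m}$. The subspace $Y$ satisfies the *coarse boundary conditions* if for some ordered basis, then called *positive*, $\langle YI\rangle>0$ for all $I$ and $\langle Y\,J\,\mathcal Z_n\,\hat{\mathcal Z}_1\rangle>0$ for all $J$.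

**Definition (winding number).** Let $Y\in{\rm Gr}^{\rm wcb}_{k,k+m}$. For a list $L$ of length $m$ let $S(L)$ be the oriented simplex in $V_Y$ with ordered vertices $z_{l_1},\dots,z_{l_m}$. Let $P$ be the union of all $S(I)$ and all $S(J,n,1)$; it carries the $(m-1)$-cycle $\sum_IS(I)+\sum_JS(J,n,1)$. The vertices of each simplex are independent, so $0\notin P$. The winding number $w_{n,k,m}(Y,\mathcal Z)$ is the degree of $x\mapsto x/\|x\|$ from this cycle to the unit sphere of $V_Y$, oriented as the boundary of the ball. When $Y$ satisfies the coarse boundary conditions, it is computed with a positive basis.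

For $m=2$ this is the usual winding number about $0$ of the closed polygon $z_1\to z_2\to\cdots\to z_n\to z_1$.

The following is known. (a) Every $Y\in\mathcal A^{\rm wcb}_{n,k,m}$ satisfies the coarse boundary conditions. (b) For every such $Y$,
$$w_{n,k,m}(Y,\mathcal Z)=\binom{\lfloor(k+m-1)/2\rfloor}{m/2}. \tag{$*$}$$
(c) For $m=2$ the converse holds: if $Y\in{\rm Gr}^{\rm wcb}_{k,k+2}$ satisfies the coarse boundary conditions and $w_{n,k,2}(Y,\mathcal Z)=\lfloor(k+1)/2\rfloor$, then $Y\in\mathcal A_{n,k,2}$.

The question, posed by Xavier Blot and Jian-Rong Li, "The amplituhedron crossing and winding numbers", arXiv:2206.03435 (2022), is whether the converse holds for every even $m$: do the coarse boundary conditions together with $(*)$ force $Y\in\mathcal A_{n,k,m}$? The answer is no, and here are the statements that we shall prove.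

**Theorem 1.** Let $m\ge6$ be even, $k=2$, $n=m+3$. Let $f_1,\dots,f_{n-1}$ be the standard basis of $\mathbb R^{n-1}=\mathbb R^{k+m}$, and $\mathcal Z_1=f_1$, $\mathcal Z_i=f_{i-1}+f_i$ $(1<i<n)$, $\mathcal Z_n=f_{n-1}$. Let $x_{2i}=i-1$, $x_1=-1$, $x_3=0$, $x_{2i+1}=8+i$ $(i\ge2)$, so that $(x_1,\dots,x_9)=(-1,0,0,1,10,2,11,3,12)$. Let $Y=\mathrm{span}(y_1,y_2)$ with $y_1=\sum_i\mathcal Z_i$, $y_2=\sum_ix_i\mathcal Z_i$. Then $\mathcal Z\in{\rm Mat}^{>0}_{n,k+m}$, $Y\in{\rm Gr}^{\rm wcb}_{k,k+m}$, $Y$ satisfies the coarse boundary conditions and $(*)$, but $Y\notin\mathcal A_{n,k,m}$.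

For $m=6$ this reads $y_1=(2,\dots,2)$, $y_2=(-1,0,1,11,12,13,14,15)$ in $\mathbb R^8$.

**Theorem 2.** The statement "for all $\mathcal Z\in{\rm Mat}^{>0}_{n,k+m}$, every $Y\in{\rm Gr}^{\rm wcb}_{k,k+m}$ satisfying the coarse boundary conditions and $(*)$ lies in $\mathcal A_{n,k,m}$" is true iff $m\in\{2,4\}$, or $k=1$, or $n=k+m$. In all other cases the pairs $(Y,\mathcal Z)$ violating it form a nonempty open set.

**Theorem 3.** Let $Y$ satisfy the coarse boundary conditions ($m$ even, any $k$, $n\ge k+m$). There is an integer $\kappa\ge0$, $\kappa\equiv k\pmod2$, with $w_{n,k,m}(Y,\mathcal Z)=\binom{\lfloor(\kappa+m-1)/2\rfloor}{m/2}$. For every functional $x$ on $V_Y$ nonzero on all $\bar{\mathcal Z}_i$, the sequence $x(\bar{\mathcal Z}_1),\dots,x(\bar{\mathcal Z}_n)$ has between $\kappa$ and $\kappa+m-1$ sign changes. If $\langle Y1\cdots(m-1)\,i\rangle$, $i=m,\dots,n$, are all nonzero, they have exactly $\kappa$ sign changes. Condition $(*)$ is equivalent to $\kappa=k$.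

## 3. The cycle of disjoint edges and the cone-counting formula

**Facets.** Let $n\ge m+1$, read indices modulo $n$, and put $e_i=(i,i+1)$, $e_n=(n,1)$. A *facet* is a set $T$ of $l$ pairwise disjoint edges $e_i$. Listing its pairs $(i,i+1)$ one after another gives an oriented simplex; the order of the pairs is irrelevant because exchanging two pairs is an even permutation. Facets without $e_n$ are the lists $I$, and facets with $e_n$ are the lists $(J,n,1)$. So the cycle above is $\Gamma=\Gamma_{n,m}=\sum_TT$, and the coarse boundary conditions say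
$$\operatorname{sgn}\det z(T)=\begin{cases}+1&e_n\notin T,\\ (-1)^{k-1}&e_n\in T.\end{cases}\tag{2}$$

**$\Gamma$ is a cycle.** Since $m<n$, a set of $m$ vertices is the vertex set of a facet iff all its maximal cyclic arcs have even length, and then it determines the edges. Removing a vertex breaks an arc of length $2s$ into two (possibly empty) arcs of total length $2s-1$, so the remaining set $F$ has exactly one odd arc, say $q+1,\dots,q+2r+1$. A facet containing $F$ must add a neighbor of the odd arc: $q$ or $q+2r+2$. Both choices give facets. They are distinct: otherwise the odd arc has $n-1\ge m$ vertices, while $|F|=m-1$. Let $R$ list the pairs of the even arcs of $F$. The two facets are $(q,q+1,\dots,q+2r+1,R)$, where the face $(q+1,\dots,q+2r+1,R)$ arises by omitting entry 1, with sign $+$, and $(q+1,\dots,q+2r+2,R)$, where the same face arises by omitting entry $2r+2$, with sign $(-1)^{2r+1}=-1$. They cancel. Everything is invariant under cyclic relabeling.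

**Degrees.** Let $V$ be an oriented real space of dimension $d\ge1$, and $c=\sum a_\sigma\sigma$ an integral simplicial $(d-1)$-cycle on a finite vertex set (for $d=1$ this means $\sum a_\sigma=0$). A map $z$ from vertices to $V$ is *regular* if $z(\sigma)$ is a basis whenever $a_\sigma\ne0$. Let $\deg_c(z)$ be the degree of the induced map to the sphere. Write $\chi[\cdot]\in\{0,1\}$ for the truth value of a statement. For every $v$ outside the cones over proper faces of the simplices,
$$\deg_c(z)=\sum_\sigma a_\sigma\,\operatorname{sgn}\det z(\sigma)\;\chi[\,v\in\mathrm{cone}\,z(\sigma)\,].\tag{3}$$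
Indeed each simplex maps homeomorphically to a spherical simplex, and the degree is the sum of the local contributions at $v/\|v\|$. The sign is right: if $u_1,\dots,u_d$ is a basis and $x=\sum\lambda_iu_i$ with $\lambda_i>0$, then $\det(x,u_2-u_1,\dots,u_d-u_1)=(\sum\lambda_i)\det(u_1,\dots,u_d)$, so with the outward normal first, a positive basis spans a positively oriented simplex. For $d=1$ we take (3) as the definition; it does not depend on $v$ because $\sum_{z_s>0}a_s=-\sum_{z_s<0}a_s$. The degree is constant along continuous families of regular maps, and it changes sign when the orientation of $V$ is reversed. If all vertices lie in an open half-space, the degree is $0$: take $v$ in the opposite half-space.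

**Four vectors in the plane.** Let $m=2$, $k=2$, $n=4$, $\mathcal Z$ the identity matrix. Then $\mathcal A_{4,2,2}={\rm Gr}^{\ge0}_{2,4}$. With Plücker coordinates $p_{ab}$ of $Y$,
$$\langle Y12\rangle=p_{34},\quad\langle Y23\rangle=p_{14},\quad\langle Y34\rangle=p_{12},\quad\langle Y\mathcal Z_4\hat{\mathcal Z}_1\rangle=\langle Y14\rangle=p_{23}.$$
The coarse boundary conditions say that these four are positive. Since $p_{13}p_{24}=p_{12}p_{34}+p_{14}p_{23}>0$, the other two have equal signs, but the signs may be negative. The last two planes of Section 1 show both cases.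

* $Y$ spanned by $(1,0,-1,-2),(0,1,2,3)$: here $Y$ is tnn. In the basis $z_3,z_4$ of $V_Y$, which is positive, $z_1=(1,2)$, $z_2=(-2,-3)$, $z_3=(1,0)$, $z_4=(0,1)$. Test $v=(1,1)$ in (3): it lies in $\mathrm{cone}(z_3,z_4)$, with sign $+$, and in none of the cones of $(z_1,z_2)$, $(z_2,z_3)$, $(z_4,z_1)$. So $w=1$.
* $Y$ spanned by $(1,0,-1,2),(0,1,-1,1)$: now $z_1=(1,-2)$, $z_2=(1,-1)$, $z_3=(1,0)$, $z_4=(0,1)$. The functional $(s,t)\mapsto 3s+t$ is positive on all four, so $w=0$.

Condition $(*)$ demands $\lfloor 3/2\rfloor=1$. So the four signs alone do not decide membership, and here the winding number repairs this. The brackets $\langle Y12\rangle,\langle Y13\rangle,\langle Y14\rangle$ are $1,-2,1$ in the first case (two sign changes) and $1,2,1$ in the second (none); this is the number $\kappa$ of Theorem 3.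

**A nonzero winding number gives one relation.** Suppose $w\neq0$. By (3) every generic $v$ lies in the cone of some facet, so the finitely many closed facet cones cover $V_Y$. Writing $-z_1=\sum\lambda_iz_i$ with $\lambda_i\ge0$ gives a nonzero nonnegative relation. If $k=1$, then $(*)$ says $w=\binom{m/2}{m/2}=1$, so (1) gives $Y\in\mathcal A_{n,1,m}$. This proves the case $k=1$ of Theorem 2.

The sensible next attempt is to collect $k$ nonnegative relations in this way. It stops at once for $k=2$: a tnn plane is a condition on the $2\times2$ minors of a pair of relations, and covering by cones says nothing about pairs. The space $\mathrm{row}(K)$ has a basis of strictly positive vectors (perturb $(1,\dots,1)$), and still no tnn plane, as we now show.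

## 4. Interlacing in a three-dimensional relation space

Let $k=2$ and $n=m+3$. Then $\mathrm{Rel}(z)$ has dimension 3, its planes are given by one vector $q\in\mathbb R^3$, and "tnn" is a list of linear inequalities in $q$. In the family below, the sign conditions and the winding number will only see that the numbers $x_1,x_3,x_5,\dots$ increase and that $x_2,x_4,\dots$ increase. Membership will ask whether an increasing affine map makes the even-indexed numbers interlace with the odd-indexed ones. For $0,1,2,3$ against $-1,0,10,11,12$ this is impossible: four equally spaced points in the four successive gaps would need a step of at least $5$ to get from below $0$ to above $10$ in two steps, and then the next point is at least $15>12$.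

**Proof of Theorem 1.** Here $n$ is odd. Let $\omega=(1,-1,1,\dots,1)\in\mathbb R^n$, $u=(1,\dots,1)$, $x=(x_i)$, and let $K$ be the $3\times n$ matrix with rows $\omega,u,x$ and columns $\mathsf k_i=(\pm1,1,x_i)$, the sign being $+$ for odd $i$. It has rank 3. Within each parity the $x_i$ are strictly increasing.

**Step 1: positivity of $\mathcal Z$ and the relation space.** Deleting row $i$ of $\mathcal Z$ leaves a block diagonal matrix with two unitriangular blocks (rows $1,\dots,i-1$ in columns $1,\dots,i-1$, rows $i+1,\dots,n$ in columns $i,\dots,n-1$). So all maximal minors equal $1$. The left kernel of $\mathcal Z$ is $\mathbb R\omega$. Since $K$ has rank 3, no nonzero combination of $u,x$ lies in $\mathbb R\omega$, so $\dim Y=2$. Moreover $\sum c_iz_i=0$ iff $\sum c_i\mathcal Z_i\in Y$ iff $c\in\mathrm{row}(K)$.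

**Step 2: a formula for the brackets.** For a list $a=(a_1,\dots,a_m)$ of distinct indices let $E_a$ be the $m\times n$ matrix whose rows are the unit vectors at $a_1,\dots,a_m$, and let $M$ have rows $u,x$ followed by those of $E_a$. By Cauchy–Binet, with $M^{(i)}$ denoting $M$ without column $i$,
$$\langle Ya_1\cdots a_m\rangle=\det(M\mathcal Z)=\sum_i\det M^{(i)}=\sum_i(-1)^{1+i}\omega_i\det M^{(i)}=\det\begin{pmatrix}K\\E_a\end{pmatrix}=\operatorname{sgn}(b,a)\det K_b ,$$
where $b=(b_1<b_2<b_3)$ is the complement of $a$ and $\operatorname{sgn}(b,a)$ is the sign of the permutation $(b,a)$. Further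
$$\det K_{abc}=\omega_a(x_c-x_b)-\omega_b(x_c-x_a)+\omega_c(x_b-x_a).$$
For $a<b<c$ of parities (odd, even, odd) this is $2(x_c-x_a)>0$; for (even, odd, even) it is $-2(x_c-x_a)<0$.

**Step 3: the coarse boundary conditions.** For a list $I$, an even number of its elements lies before $b_1$, between $b_1$ and $b_2$, and between $b_2$ and $b_3$. So $b$ has parities (odd, even, odd). In $(b,I)$ each pair $(i,i+1)$ has the same number of inversions with $b$ for $i$ as for $i+1$, so the sign is $+$, and $\langle YI\rangle>0$. For $(J,n,1)$ the complement lies in $\{2,\dots,n-1\}$ and has parities (even, odd, even). The inversions of $(b,J,n,1)$ are an even number between $b$ and $J$, plus $3+(m-2)+1=m+2$ with the final $1$; the sign is $+$. So $\langle YJn1\rangle<0$, and with $\hat{\mathcal Z}_1=-\mathcal Z_1$ the required bracket is positive. Hence $Y\in{\rm Gr}^{\rm wcb}_{k,k+m}$, the coarse boundary conditions hold, and $(y_1,y_2)$ is a positive basis.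

**Step 4: the winding number, by counting cones over one well-chosen point.** Define $s\in\mathbb R^n$ by: $s_i=0$ for $i\in\{1,n\}$ and $s_i=1$ for the other odd $i$; $s_i=-x_i$ for $i\in\{2,n-1\}$ and $s_i=1-x_i$ for the other even $i$. Let $v=\sum s_iz_i$. By Step 1, $v=\sum\lambda_iz_i$ iff for some $\alpha,\beta,\gamma$
$$\lambda_i=\alpha+\gamma x_i+s_i\ (i\text{ odd}),\qquad\lambda_i=\beta+\gamma x_i+s_i\ (i\text{ even}).$$
Suppose $v$ lies in the closed cone of a facet. Then there is such a $\lambda\ge0$ vanishing on the three indices outside the facet. For odd $i\ne1,n$, $x_i$ lies between $x_1$ and $x_n$, so $\alpha+\gamma x_i\ge\min(\lambda_1,\lambda_n)\ge0$ and $\lambda_i\ge1$. For even $i\ne2,n-1$, likewise $\lambda_i-1=\beta+(\gamma-1)x_i\ge\min(\lambda_2,\lambda_{n-1})\ge0$. So the complement of the facet lies in $\{1,2,n-1,n\}$. It cannot have parities (even, odd, even), so it is $\{1,n\}$ together with $2$ or $n-1$. From $\lambda_1=\lambda_n=0$ and $x_1<x_n$ we get $\alpha=\gamma=0$. Then $\lambda_2=\beta-x_2>\beta-x_{n-1}=\lambda_{n-1}\ge0$, so the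 complement is $\{1,n-1,n\}$ and $\beta=x_{n-1}$. Conversely this choice gives $\lambda_1=\lambda_{n-1}=\lambda_n=0$ and all other $\lambda_i>0$. The facet is $I=(2,3,\dots,n-2)$. So exactly one closed facet cone contains $v$, in its interior and with sign $+$. By (3), $w=1=\binom{m/2}{m/2}=\binom{\lfloor(m+1)/2\rfloor}{m/2}$, which is $(*)$.

**Step 5: no tnn plane in $\mathrm{row}(K)$.** By (1), if $Y\in\mathcal A_{n,2,m}$ then $\mathrm{row}(K)$ contains a tnn plane. A plane in $\mathrm{row}(K)$ is $\{hK:h\cdot q=0\}$ for some $q\ne0$, and with a basis $h_1,h_2$ of $q^\perp$ its Plücker coordinates are $(h_1\times h_2)\cdot(\mathsf k_i\times\mathsf k_j)$, proportional to $q\cdot(\mathsf k_i\times\mathsf k_j)$. Choose the sign of $q$ so that these are $\ge0$ for all $i<j$. Compute: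

* $i,j$ odd: $\mathsf k_i\times\mathsf k_j=(x_j-x_i)(1,-1,0)$, so $P:=q_1-q_2\ge0$.
* $i,j$ even: $\mathsf k_i\times\mathsf k_j=(x_j-x_i)(1,1,0)$, so $R:=q_1+q_2\ge0$.
* $i$ odd, $j$ even: $\mathsf k_i\times\mathsf k_j=(x_j-x_i,-x_i-x_j,2)$, and $q\cdot(\mathsf k_i\times\mathsf k_j)=Px_j+2q_3-Rx_i$. So $Rx_i\le Px_j+2q_3$ if $i<j$, and $Px_j+2q_3\le Rx_i$ if $j<i$.

For the indices $1,\dots,9$ this is the interlacing chain
$$-R\le2q_3\le0\le P+2q_3\le10R\le2P+2q_3\le11R\le3P+2q_3\le12R.$$
From $2q_3\le0$ and $2P+2q_3\ge10R$ we get $P\ge5R$. Then $12R\ge(2P+2q_3)+P\ge15R$, so $R=0$. The chain now gives $2q_3=0$ and $P+2q_3=0$, so $P=0$ and $q=0$, a contradiction. This proves Theorem 1. $\blacksquare$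

**Remark (why this recipe needs $m\ge6$).** Steps 1–4 used only the monotonicity of $x$ within each parity. For $m=4$, $n=7$ and any such $x$, a tnn plane exists: take $R=1$, $P=(x_5-x_3)/(x_6-x_2)>0$ and $2q_3=x_3-Px_2$. The numbers $Px_j+2q_3$, $j=2,4,6$, are then $x_3$, a number between $x_3$ and $x_5$, and $x_5$. So they fit into the gaps $[x_1,x_3],[x_3,x_5],[x_5,x_7]$, and the adjacent inequalities imply all others. Three even points can always be fitted; four cannot.

## 5. Signed cyclic configurations: negation and contraction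

To classify all $(m,k,n)$ we must know what the winding number measures. The idea is to leave the class of coarse configurations and allow arbitrary signs on the edges. Then vectors may be negated one at a time until all lie in a half-space, where the winding number is $0$, and one keeps track of the changes.

**Definition (admissible pair).** In dimension $m=2l\ge2$, with $n\ge m+1$, it consists of $z:\mathbb Z/n\to V$ ($V$ oriented, $\dim V=m$) and $\eta:\mathbb Z/n\to\{\pm1\}$ with
$$\operatorname{sgn}\det z(T)=\prod_{e_i\in T}\eta_i\qquad\text{for all facets }T.$$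
Put $w(z)=\deg_\Gamma(z)$ and $\nu(z)=\#\{i:\eta_i=-1\}$. Call $z$ *coarse of sign $\varepsilon$* if $\eta=(1,\dots,1,\varepsilon)$.

By (2), $Y$ satisfies the coarse boundary conditions iff $(\bar{\mathcal Z}_i)$, with $V_Y$ suitably oriented by a basis of $Y$, is coarse of sign $\varepsilon=(-1)^{k-1}$, and then $w=w_{n,k,m}(Y,\mathcal Z)$. Every edge lies in a facet since $n\ge m+1$; so $z_i,z_{i+1}$ are independent for every $i$ and no $z_i$ is $0$.

**Negation.** $z^{(p)}$ is obtained by replacing $z_p$ by $-z_p$ and negating $\eta_{p-1}$ and $\eta_p$. A facet through $p$ contains exactly one of $e_{p-1},e_p$, so both sides of the defining equation change sign together. Hence $z^{(p)}$ is admissible.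

**Contraction.** For $m\ge4$, $z/e_i$ lives in $V'=V/\langle z_i,z_{i+1}\rangle$, where a basis $b$ is positive iff $\eta_i\det(z_i,z_{i+1},b)>0$. The cyclic sequence is $i+2,\dots,i-1$, of length $n-2$. Its edges are $e_j$ $(j\ne i-1,i,i+1)$ with sign $\eta_j$, and the new edge $e^*=(i-1,i+2)$ with $\eta^*=\eta_{i-1}\eta_i\eta_{i+1}$. In other words, the edge between consecutive surviving vertices carries the product of the $\eta$'s along the arc between them.

It is admissible in dimension $m-2$. For a facet $T''$ without $e^*$, $\{e_i\}\cup T''$ is a facet of $z$ and $\eta_i\operatorname{sgn}\det(z_i,z_{i+1},z_{T''})=\prod_{T''}\eta$. For a facet $\{e^*\}\cup T''$, the list $(i,i+1,i-1,i+2,T'')$ is an even rearrangement of the facet $e_{i-1},e_{i+1},T''$, so the sign is $\eta_i\cdot\eta_{i-1}\eta_{i+1}\prod_{T''}\eta$, as it should be.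

For example, let $V=\mathbb R^4$, $n=5$, $z_1,\dots,z_4$ the standard basis and $z_5=-(1,1,1,1)$. All five facet determinants are $+1$, so $\eta\equiv1$ is admissible. Contracting $e_1$ leaves $z_3=(1,0)$, $z_4=(0,1)$, $z_5=(-1,-1)$ in the plane, with all three cyclic determinants $+1$ and winding number $1$.

Three properties follow.

(C1) $z^{(i)}/e_i=z^{(i+1)}/e_i=z/e_i$, and $z^{(p)}/e_i=(z/e_i)^{(p)}$ for $p\ne i,i+1$. In the first claim the two sign changes in $\eta_i\det(z_i,z_{i+1},\cdot)$ cancel, and so do those in $\eta^*$. In the second, for $p=i+2$ or $p=i-1$, the change of $\eta_{i+1}$ or $\eta_{i-1}$ is a change of $\eta^*$, the edge of $z/e_i$ at $p$; the other $p$ are clear.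

(C2) $(z/e_i)/e_j=(z/e_j)/e_i$ for disjoint $e_i,e_j$, if $m\ge6$. Both have orientation given by $\eta_i\eta_j\det(z_i,z_{i+1},z_j,z_{j+1},\cdot)$, and each edge carries the product of the $\eta$'s along its arc.

(C3) $\prod\eta$ is unchanged by contraction and negation. If $\eta_{i-1}=\eta_i=1$, then $\eta^*=\eta_{i+1}$; if $\eta_i=\eta_{i+1}=1$, then $\eta^*=\eta_{i-1}$. In both cases $\nu(z/e_i)=\nu(z)$.

## 6. The winding number as a function of one integer

**Links.** Write a $(d-1)$-cycle as $c=p*L+c_0$ with $c_0$ not involving the vertex $p$. Then $L=\mathrm{lk}(p)$ is a cycle. Orient $V/z_p$ by $(z_p,\cdot)$.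

**Lemma 4.** Let $d\ge2$, $z$ regular for $c$, and let $z^{(p)}$ be $z$ with $z_p$ negated. Then $\deg_c(z)-\deg_c(z^{(p)})=\deg_L(\bar z)$ in $V/z_p$.

*Proof.* Use (3) with one generic $v$ for both degrees. Simplices without $p$ cancel. A simplex $(p,F)$ contributes, up to its coefficient,
$$\operatorname{sgn}\det(z_p,z_F)\big(\chi[v\in\mathrm{cone}(z_p,z_F)]+\chi[v\in\mathrm{cone}(-z_p,z_F)]\big)=\operatorname{sgn}\det(\bar z_F)\,\chi[\bar v\in\mathrm{cone}(\bar z_F)],$$
because $\bar v\in\mathrm{cone}(\bar z_F)$ says that the coefficients of $v$ along $z_F$ are nonnegative, and then the coefficient along $z_p$ is either positive or negative. Summing gives (3) for $L$. $\square$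

In $\Gamma$, writing $(p-1,p,\ldots)=-(p,p-1,\ldots)$,
$$\mathrm{lk}(p)=\sum_{T\ni e_p}(p+1,\,T\setminus e_p)-\sum_{T\ni e_{p-1}}(p-1,\,T\setminus e_{p-1}).\tag{4}$$

**Lemma 5.** Let $(z,\eta)$ be admissible.
(i) If $\eta_{p-1}\ne\eta_p$, then $\deg_{\mathrm{lk}(p)}=0$.
(ii) If $\eta_{p-1}=\eta_p$, then $\deg_{\mathrm{lk}(p)}=\eta_p\,w(z/e_p)=\eta_p\,w(z/e_{p-1})$, where for $m=2$ the $w$'s on the right mean $1$.
Hence $w(z)-w(z^{(p)})$ equals $\eta_pw(z/e_p)$ if $\eta_{p-1}=\eta_p$, and $0$ otherwise.

*Proof.* The last claim is Lemma 4.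

**(i): slide $\bar z_{p-1}$ onto $\bar z_{p+1}$.** For $m=2$, $\mathrm{lk}(p)=(p+1)-(p-1)$, and $\bar z_{p+1},\bar z_{p-1}$ have signs $\eta_p$ and $-\eta_{p-1}=\eta_p$, so the degree is $0$. Let $m\ge4$. In $V/z_p$ put $\bar z_{p-1}(s)=(1-s)\bar z_{p-1}+s\bar z_{p+1}$, $0\le s<1$. Consider the simplices in (4).

Simplices $(p+1,U)$, $U=T\setminus e_p$: if $p-1\notin U$ nothing changes; if $p-1\in U$ the determinant is multiplied by $1-s$. Simplices $(p-1,U)$, $U=T\setminus e_{p-1}$: if $p+1\in U$ the determinant is multiplied by $1-s$. If $p+1\notin U$, then $\{e_p\}\cup U$ is a facet too, and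
$$\operatorname{sgn}\det(z_p,z_{p-1},z_U)=-\eta_{p-1}\prod_U\eta=\eta_p\prod_U\eta=\operatorname{sgn}\det(z_p,z_{p+1},z_U),$$
so the determinant with $\bar z_{p-1}(s)$ keeps its sign for all $s\in[0,1]$. Thus the map stays regular and the degree is constant on $[0,1)$.

Fix $\bar v$ outside all spans of at most $m-2$ of the $\bar z_j$, $j\ne p,p-1$, and let $s\to1$. Take first a simplex containing both $p-1$ and $p+1$. Its $m-2$ vectors other than $\bar z_{p-1}(s)$ are independent and include $\bar z_{p+1}=\lim\bar z_{p-1}(s)$. Some functional is positive on these vectors, so for $s$ near $1$ it is bounded below by a positive constant on all $m-1$ generators. If $\bar v$ were in the closed cones for a sequence $s\to1$, the coefficients would therefore be bounded, and in the limit $\bar v$ would lie in the span of those $m-2$ vectors, which is excluded. So these simplices do not contribute for $s$ near $1$. The other simplices come in pairs $(p+1,U)$ and $-(p-1,U)$, with the same $U$ avoiding $p-1,p,p+1$. As $s\to1$ the second basis converges to the first, $\bar v$ is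 not on the boundary of the first cone, and the determinants have equal signs. So the two contributions cancel for $s$ near $1$, and the degree is $0$.

**(ii): peel off a second vertex.** For $m=2$, $\mathrm{lk}(p)=(p+1)-(p-1)$ with signs $\eta_p$ and $-\eta_{p-1}=-\eta_p$; testing (3) with $v$ of sign $\eta_p$ gives degree $\eta_p$. Let $m\ge4$. Negating $z_{p+1}$ changes $\eta_p$ but not $\eta_{p-1}$, so afterwards the degree of $\mathrm{lk}(p)$ is $0$ by (i). Lemma 4, applied to the cycle $\mathrm{lk}(p)$ in $V/z_p$ and its vertex $p+1$, says that $\deg_{\mathrm{lk}(p)}$ is the degree of $\mathrm{lk}_{\mathrm{lk}(p)}(p+1)$ in $V/\langle z_p,z_{p+1}\rangle$ oriented by $(z_p,z_{p+1},\cdot)$. By (4), this link consists of all $U=T\setminus e_p$, the facets of $z/e_p$ without $e^*$, and of the terms from $-(p-1,p+1,p+2,T'')=(p+1,p-1,p+2,T'')$, that is, the facets $(p-1,p+2,T'')$ with $e^*$. So it is the cycle $\Gamma$ of $z/e_p$. The orientation is $\eta_p$ times that of $z/e_p$. This is the first equality.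

Negating $z_{p-1}$ instead changes $\eta_{p-1}$ but not $\eta_p$. In the same way $\deg_{\mathrm{lk}(p)}$ is the degree of $\mathrm{lk}_{\mathrm{lk}(p)}(p-1)$. Its terms are $-U$ for $U=T\setminus e_{p-1}$, and, since $(p+1,p-2,p-1,T'')=-(p-1,p-2,p+1,T'')$, the terms $-(p-2,p+1,T'')$. So it is $-\Gamma$ for $z/e_{p-1}$. The orientation $(z_p,z_{p-1},\cdot)$ is $-\eta_{p-1}$ times that of $z/e_{p-1}$. So the degree is $\eta_{p-1}w(z/e_{p-1})=\eta_pw(z/e_{p-1})$. $\square$

**Lemma 6.** There is a function $\theta$ on admissible pairs with $\theta=w+\nu/2$ if $m=2$, $\theta(z)=\theta(z/e_i)$ for all $i$ if $m\ge4$, and $\theta(z^{(p)})=\theta(z)$ for all $p$. It is locally constant in $z$, and $\theta-\nu/2\in\mathbb Z$.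

*Proof.* For $m=2$, Lemma 5 says that negation at $p$ changes $w$ by $-\eta_p$ if $\eta_{p-1}=\eta_p$, and then $\nu$ changes by $2\eta_p$; otherwise neither changes. So $\theta$ is invariant.

Let $m\ge4$ and argue by induction. Each $\theta(z/e_i)$ is invariant under negations of $z$ by (C1). We must show $\theta(z/e_{p-1})=\theta(z/e_p)$. If $m\ge6$, then $n\ge7$ and $e_j=(p+2,p+3)$ is disjoint from $e_{p-1}$ and $e_p$. By (C2), $\theta(z/e_p)=\theta((z/e_p)/e_j)=\theta((z/e_j)/e_p)=\theta(z/e_j)$, and the same holds for $p-1$. If $m=4$, then $n\ge5$. Negating $z_{p+1}$ changes $\eta_p,\eta_{p+1}$, and negating $z_{p-1}$ changes $\eta_{p-2},\eta_{p-1}$; so we may assume $\eta_{p-1}=\eta_p=1$. Then $w(z/e_{p-1})=w(z/e_p)$ by Lemma 5(ii), and both $\nu$'s equal $\nu(z)$ by (C3).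

Near a given $z$ the quotients $V/\langle z_i,z_{i+1}\rangle$ can be identified with one fixed complement, continuously in $z$; so local constancy follows from that of degrees. Integrality is clear for $m=2$, and the parity of $\nu$ is preserved under contraction by (C3). $\square$

Let $B_r(\rho)=\binom{\rho+r-1}{r}=\rho(\rho+1)\cdots(\rho+r-1)/r!$, $B_0=1$. Pascal's rule gives $B_r(\rho)-B_r(\rho-1)=B_{r-1}(\rho)$, and the zeros of $B_r$ are $0,-1,\dots,-(r-1)$.

**Theorem 7.** $w(z)=B_l(\rho(z))$ with $\rho(z)=\theta(z)-\nu(z)/2$.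

*Proof.* Induction on $l$. For $l=1$ this is the definition of $\theta$. Let $l\ge2$.

**Step 1: $w-B_l(\rho)$ is invariant under negations.** If $\eta_{p-1}\ne\eta_p$, neither term changes. Otherwise, interchanging $z$ and $z^{(p)}$ if necessary, $\eta_{p-1}=\eta_p=1$. Then $w(z)-w(z^{(p)})=w(z/e_p)=B_{l-1}(\rho(z/e_p))=B_{l-1}(\rho(z))$ by Lemma 5, induction, Lemma 6 and (C3). Also $\rho(z^{(p)})=\rho(z)-1$, and Pascal's rule shows that $B_l(\rho)$ changes by the same amount.

**Step 2: after suitable negations both terms vanish.** Pick an edge $e_i$ and a functional $\bar x$ on $V/\langle z_i,z_{i+1}\rangle$ nonzero on all remaining $\bar z_j$. Negate the $z_j$ with $\bar x(\bar z_j)<0$. Now $z/e_i$ lies in an open half-space, so $w(z/e_i)=0$, and by induction $\rho(z/e_i)\in\{0,-1,\dots,-(l-2)\}$. Negating $z_{i+1}$ if $\eta_{i+1}=-1$, and then $z_i$ if $\eta_i=-1$, does not change $z/e_i$ and makes $(\eta_{i-1},\eta_i,\eta_{i+1})=(\eta^*,1,1)$. So $\nu(z)=\nu(z/e_i)$, hence $\rho(z)=\rho(z/e_i)$ and $B_l(\rho(z))=0$. Lift $\bar x$ to a functional on $V$ vanishing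 on $z_i,z_{i+1}$, and add a small multiple of a functional positive on $z_i$ and $z_{i+1}$. It is positive on all $z_j$, so $w(z)=0$. $\square$

For a functional $x$ call $e_i$ *negative* if $\eta_ix(z_i)x(z_{i+1})<0$.

**Corollary 8.** Let $z$ be coarse of sign $\varepsilon$ and $\kappa:=2\theta(z)-1$.
(a) $\kappa\in\mathbb Z$ is odd iff $\varepsilon=+1$, and $w(z)=B_l(\lfloor(\kappa+1)/2\rfloor)=\binom{\lfloor(\kappa+m-1)/2\rfloor}{l}$.
(b) If $x\in V^*$ is nonzero on all $z_i$, the number $\nu^x$ of negative edges lies in $\{\kappa+1,\kappa+3,\dots,\kappa+m-1\}$. Hence $x(z_1),\dots,x(z_n)$ has between $\kappa$ and $\kappa+m-1$ sign changes.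
(c) Let $x_0=\det(z_p,\dots,z_{p+m-2},\cdot)$. If $x_0\neq0$ at the other $n-m+1$ points, then exactly $\kappa$ of the edges $e_i$, $i\in\{p+m-1,\dots,p-2\}$, are negative for $x_0$.
(d) $\kappa$ is locally constant and $0\le\kappa\le n-m$.

*Proof.* (a) If $\varepsilon=1$, then $\nu=0$ and $\rho=\theta=(\kappa+1)/2$. If $\varepsilon=-1$, then $\nu=1$ and $\rho=\theta-\frac12=\kappa/2$. Since $\rho\in\mathbb Z$, the parity claim follows, and $\rho=\lfloor(\kappa+1)/2\rfloor$ in both cases. Apply Theorem 7.

(b) Negate all $z_i$ with $x(z_i)<0$. The result lies in an open half-space, has the same $\theta$, and its number of signs $-1$ is $\nu^x$. So $B_l(\theta-\nu^x/2)=0$, that is $\theta-\nu^x/2\in\{0,\dots,-(l-1)\}$, which is the first claim. The sequence has $\nu^x$ sign changes if $e_n$ is not negative, and $\nu^x-1$ if it is. So their number is at least $\kappa$ and at most $\kappa+m-1$.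

(c) The vectors $z_p,\dots,z_{p+m-1}$ are independent (facet $e_p,e_{p+2},\dots$). So small perturbations of $x_0$ realize all signs at $z_p,\dots,z_{p+m-2}$ and keep the signs at the other points. The $m$ edges $e_{p-1},\dots,e_{p+m-2}$ form a path with fixed signs at its two ends and $m-1$ free inner signs, so they realize all patterns of negative edges of one fixed parity. If the parity were even, the number of negative edges among them would take the values $0$ and $m$, and $\nu^x$ would take two values differing by $m$, against (b). So it is odd and takes the values $1$ and $m-1$. With $N$ the count in (c), $N+1\ge\kappa+1$ and $N+m-1\le\kappa+m-1$. So $N=\kappa$.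

(d) Local constancy is Lemma 6. The bounds follow from (c), which counts among $n-m$ edges, after a small generic perturbation. $\square$

In the example of Section 5, $\theta=1+0$, so $\kappa=1$.

**Proof of Theorem 3.** Apply Corollary 8 to $(\bar{\mathcal Z}_i)$ with $\varepsilon=(-1)^{k-1}$; then $\kappa\equiv k\pmod2$ by (a), and $\kappa\ge0$ by (d). The sign changes of $\langle Y1\cdots(m-1)\,i\rangle$, $i=m,\dots,n$, are counted in (c) with $p=1$, where all edges concerned have $\eta=1$. Since $B_l(\rho)-B_l(\rho-1)=B_{l-1}(\rho)>0$ for $\rho\ge1$, $B_l$ is strictly increasing on integers $\rho\ge0$. So $(*)$ says $\lfloor(\kappa+1)/2\rfloor=\lfloor(k+1)/2\rfloor$, and as $\kappa\equiv k\pmod 2$ this is $\kappa=k$. $\blacksquare$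

## 7. Relation spaces of dimension exactly $k$, and the loss of one sign change

We now prove the positive statements of Theorem 2. The case $m=2$ is the known result (c), and $k=1$ was done in Section 3. Let $n=k+m$.

Write $\mathrm{var}(c)$ for the number of sign changes of $c\in\mathbb R^n$ with zeros ignored, and $\mathrm{alt}(c)_i=(-1)^ic_i$. Two facts are needed.

* Gantmakher–Krein theorem (see Karp, *Sign variation, the totally nonnegative Grassmannian, and amplituhedra*, JCTA 145 (2017), Thm 1.1): a subspace $U$ of dimension $d$ is tnn iff $\mathrm{var}\le d-1$ on $U$.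
* If $U$ is tnn, so is $\mathrm{alt}(U^\perp)$. Indeed, let $G$ have as rows a basis of $U$ followed by a basis of $U^\perp$. Then $GG^{T}$ is block diagonal, so $G^{-1}=G^T(GG^T)^{-1}$, and the minors of the last $n-d$ columns of $G^{-1}$ are a constant times those of $U^\perp$. Jacobi's formula for minors of an inverse gives $p_S(U^\perp)=c\,(-1)^{\sum_{i\in S}i}\,p_{S^c}(U)$ with a constant $c\ne0$, and $\mathrm{alt}$ removes the sign.

Let $X=\{(x(z_i))_i:x\in V_Y^*\}\subset\mathbb R^n$, $\dim X=m$, so $\mathrm{Rel}(z)=X^\perp$ has dimension $n-m=k$. By Theorem 3, $(*)$ gives $\kappa=k$, and vectors of $X$ without zero entries have at least $k$ sign changes. So vectors of $\mathrm{alt}(X)$ without zero entries have at most $n-1-k=m-1$. Since no $z_i$ is $0$, $X$ lies in no coordinate hyperplane, and every vector of $\mathrm{alt}(X)$ is a limit of vectors in it without zeros. As $\mathrm{var}$ does not decrease under small perturbations, $\mathrm{var}\le m-1$ on all of $\mathrm{alt}(X)$. By Gantmakher–Krein $\mathrm{alt}(X)$ is tnn, hence so is $\mathrm{alt}((\mathrm{alt}X)^\perp)=X^\perp$.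 By (1), $Y\in\mathcal A_{n,k,m}$.

Where does this argument stop when $n=k+m+1$? The same count gives $\mathrm{var}\le n-1-k=m$ on $\mathrm{alt}(X)$, while $\dim X=m$ requires $\mathrm{var}\le m-1$. One sign change is missing, and the loss is real: in Theorem 1, $\mathrm{var}\le m-1$ on $\mathrm{alt}(X)$ would make $\mathrm{row}(K)$ tnn, but $\det K_{123}>0>\det K_{234}$. For $n>k+m$ one must find a tnn subspace properly inside $\mathrm{Rel}(z)$.

## 8. Dimension four: cutting a configuration at a wall

By Theorem 3 and (1), the case $m=4$ of Theorem 2 follows from: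

**Theorem 9.** Let $z_1,\dots,z_n\in\mathbb R^4$, $n\ge5$, be coarse of sign $\varepsilon$. Then there is $C\in{\rm Gr}^{\ge0}_{\kappa,n}$ with $Cz=0$.

The first thing to try is induction by deleting $z_n$ and adding a zero column to $C$. This works when $z_1,\dots,z_{n-1}$ is still coarse, and stops when some bracket with the new edge $(n-1,1)$ has the wrong sign. In that case we move $z_n$ toward $z_{n-1}$ until a bracket first vanishes. At that wall the configuration splits into two smaller coarse ones sharing a vector $P$, and their matrices can be glued.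

*Proof.* Write $[abcd]=\det(z_a,z_b,z_c,z_d)$, and use vectors in place of indices where convenient. Induction on $n$.

**Step 1: small $\kappa$ and genericity.** If $\kappa=0$ there is nothing to prove. If $\kappa=1$, then $w=B_2(1)=1\ne0$ and a nonzero nonnegative relation exists, as in Section 3. Let $\kappa\ge2$; then $n\ge6$ by Corollary 8(d). Coarseness is open, $\kappa$ is locally constant and ${\rm Gr}^{\ge0}_{\kappa,n}$ is compact. So it suffices to treat generic $z$ and pass to limits. We assume that all $[abcd]$ with distinct indices are nonzero and that the numbers $t_j$ defined in Step 3 are distinct. The latter is generic: for $j\ne j'$ the functionals $[j,j{+}1,\cdot,1]$ and $[j',j'{+}1,\cdot,1]$ are not proportional when all brackets are nonzero, and they do not involve $z_{n-1},z_n$ because $j+1,j'+1\le n-2$; so $t_j=t_{j'}$ is a nontrivial equation on $(z_{n-1},z_n)$.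

Let $z_n(t)=z_n+tz_{n-1}$, $t\ge0$, giving $z(t)$. Among the facet brackets only those of $\{e_j,e_n\}$, $2\le j\le n-3$, change, to $[j,j{+}1,n,1]+t[j,j{+}1,n{-}1,1]$.

**Step 2: no wall.** Suppose $\varepsilon[j,j{+}1,n{-}1,1]>0$ for all $2\le j\le n-3$. Then $(z_1,\dots,z_{n-1})$ is coarse of sign $\varepsilon$. By Corollary 8(c) with $p=1$, deleting $z_n$ changes the count by $0$ or $-1$, so its $\kappa$ is $\kappa$ or $\kappa-1$. By parity (Corollary 8(a)) it is $\kappa$. Apply induction and add a zero column.

**Step 3: the first wall.** Otherwise let $t^*>0$ be the minimum of $t_j=-[j,j{+}1,n,1]/[j,j{+}1,n{-}1,1]$ over the $j$ with $\varepsilon[j,j{+}1,n{-}1,1]<0$; recall $\varepsilon[j,j{+}1,n,1]>0$. It is attained at a unique $j$, $2\le j\le n-3$. Put $\tilde z_n=z_n+t^*z_{n-1}$ and $\tilde z_i=z_i$ for $i<n$. For $0\le t<t^*$, $z(t)$ is coarse with the same $\kappa$. For $\tilde z$ all facets have the right sign except $\{e_j,e_n\}$, whose bracket is $0$. Since $z_1,z_j,z_{j+1}$ are independent, there is a relation, unique up to scale,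
$$P:=az_j+bz_{j+1}=cz_1+d\tilde z_n .\tag{5}$$
All of $a,b,c,d$ are nonzero: $d\neq0$ by that independence, and if $a$, $b$ or $c$ were $0$, then the nonzero vector $\tilde z_n\in\langle z_{n-1},z_n\rangle$ would be dependent on $\{z_1,z_{j+1}\}$, $\{z_1,z_j\}$ or $\{z_j,z_{j+1}\}$, although each of these pairs together with $z_{n-1},z_n$ is independent.

**Step 4: $\varepsilon cd>0$.** Apply $[j,j{+}1,n{-}1,\cdot]$ to (5): $0=c\,[j,j{+}1,n{-}1,1]+d\,[j,j{+}1,n{-}1,n]$. Here $[j,j{+}1,n{-}1,n]>0$ (a facet) and $\varepsilon[j,j{+}1,n{-}1,1]<0$.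

**Step 5: $ab>0$ and a count.** Let $x=[1,j,j{+}1,\cdot]$. It vanishes at $z_1,z_j,z_{j+1},\tilde z_n$ and at no other $z_i$. Let $\kappa_L$ be the number of sign changes of $x$ along $2,\dots,j-1$ (so $\kappa_L=0$ if $j=2$), and $\kappa_R$ that along $j+2,\dots,n-1$. We claim
$$ab>0,\qquad\kappa_L+\kappa_R=\kappa-1.\tag{6}$$
Perturb $x$ slightly. The values $(y_j,y_{j+1},y_1,y_n)$ at $z_j,z_{j+1},z_1,\tilde z_n$ can be any small vector with $ay_j+by_{j+1}-cy_1-dy_n=0$. So all sign patterns occur except two, $\pm\pi$, for which $ay_j,\,by_{j+1},\,-cy_1,\,-dy_n$ all have the same sign. A pattern that occurs also occurs for $z(t)$ with $t<t^*$ close to $t^*$. So by Corollary 8(b) the number $\nu$ of negative edges is $\kappa+1$ or $\kappa+3$ for each of the 14 occurring patterns.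

*Case $j\ge3$.* Look at the blocks $j-1,j,j+1,j+2$ and $n-1,n,1,2$, the edge $e_n$ counted with the sign $\varepsilon$. In each block the outer signs are fixed and the two inner ones are free. The number of negative edges in a block is $0$ (one pattern) or $2$ (three patterns) if its parity is even, and $1$ (three patterns) or $3$ (one pattern) if odd; call these values low and high. Low-low and high-high patterns give values of $\nu$ that differ by $4$, so one of these two classes does not occur and has at most two elements. The sizes of (low-low, high-high) are $(1,9)$ for two even blocks, $(9,1)$ for two odd ones, and $(3,3)$ for mixed parity. So either both blocks are even and the low-low pattern is excluded, or both are odd and the high-high pattern is excluded. In the second situation the excluded pattern has all six edges negative, so $\varepsilon y_ny_1<0$; but $cy_1$ and $dy_n$ have the same sign in $\pm\pi$, so $\varepsilon cd<0$, against Step 4. In the first situation the excluded pattern has no negative edge in the blocks, so $y_jy_{j+1}>0$, while $ay_j$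 and $by_{j+1}$ have the same sign. So $ab>0$. Reversing all four inner signs turns the low-low pattern into a high-high one, so the low-high patterns and the other eight high-high patterns do occur. Then $\nu$ takes the values $\kappa_L+\kappa_R+2$ and $\kappa_L+\kappa_R+4$, and $\kappa+1=\kappa_L+\kappa_R+2$.

*Case $j=2$.* There is one block $n-1,n,1,2,3,4$ with five edges and four free inner signs (the ends are distinct as $n\ge6$). If the parity is even, the counts $0,2,4$ have $1,10,5$ patterns. Counts $0$ and $4$ cannot both occur, and five patterns cannot all be excluded. So the pattern with count $0$ is excluded; it has $y_2y_3>0$, so $ab>0$. Counts $2$ and $4$ occur, so $\kappa+1=\kappa_R+2$. If the parity is odd, the counts $1,3,5$ have $5,10,1$ patterns, so the one with count $5$ is excluded; it has $\varepsilon y_1y_n<0$, so $\varepsilon cd<0$, against Step 4. This proves (6).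

Scale (5) so that $a,b>0$. (For $m=6$, Corollary 8(b) allows three values of $\nu$, the extreme ones differing by $4$, so this exclusion argument gives nothing there.)

**Step 6: the two halves are coarse, and the signs of $c$ and $d$.** Let
$$z^L=(z_1,\dots,z_j,P),\qquad z^R=(P,z_{j+1},\dots,z_{n-1},\tilde z_n).$$
The right half has $n-j+1\ge4$ vectors. Put $\varepsilon_R=\operatorname{sgn}(\varepsilon c)$. Determinants of two disjoint edges not involving $P$ are positive. Next, $\det(P,z_{j+1},\tilde z_i,\tilde z_{i+1})=a\det(z_j,z_{j+1},\tilde z_i,\tilde z_{i+1})>0$ for $j+2\le i\le n-1$, and $\det(z_i,z_{i+1},\tilde z_n,P)=c\det(z_i,z_{i+1},\tilde z_n,z_1)$ has sign $\operatorname{sgn}(c)\varepsilon=\varepsilon_R$ for $j+1\le i\le n-2$ (the vanishing bracket has $i=j$). So if $n-j+1\ge5$, $z^R$ is coarse of sign $\varepsilon_R$. The three cyclically consecutive vectors $\tilde z_n,P,z_{j+1}$ span $\langle z_1,z_j,z_{j+1}\rangle=\ker x$. So Corollary 8(c) gives $\kappa(z^R)=\kappa_R$, and 8(a) gives $\varepsilon_R=(-1)^{\kappa_R-1}$. If $n-j+1=4$, then $j+2=n-1$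 and $\kappa_R=0$. Moreover $\det(P,z_{n-2},z_{n-1},\tilde z_n)>0$, and moving $P$ past three vectors shows that $\det(z_{n-2},z_{n-1},\tilde z_n,P)$, which has sign $\varepsilon_R$, is negative. So again $\varepsilon_R=-1=(-1)^{\kappa_R-1}$. Since $\varepsilon=(-1)^{\kappa-1}=(-1)^{\kappa_L+\kappa_R}$ by (6), Step 4 yields
$$\operatorname{sgn}c=\varepsilon\varepsilon_R=(-1)^{\kappa_L-1},\qquad\operatorname{sgn}d=\varepsilon\operatorname{sgn}c=(-1)^{\kappa_R-1}.\tag{7}$$

If $j\ge4$, the left half has $j+1\ge5$ vectors and is coarse of sign $\operatorname{sgn}(\varepsilon d)$: $\det(z_i,z_{i+1},z_j,P)=b\,[i,i{+}1,j,j{+}1]>0$ for $1\le i\le j-2$, and $\det(z_i,z_{i+1},P,z_1)=d\det(z_i,z_{i+1},\tilde z_n,z_1)$ has sign $\operatorname{sgn}(d)\varepsilon$ for $2\le i\le j-1$. Corollary 8(c) for $z_j,P,z_1$, which span $\ker x$, gives $\kappa(z^L)=\kappa_L$. If $j\le3$, then $\kappa_L=0$.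

**Step 7: gluing.** Both halves have fewer than $n$ vectors. By induction there are matrices of full rank with nonnegative maximal minors, $C_L$ of size $\kappa_L\times(j+1)$ with columns $\mathsf l_1,\dots,\mathsf l_j,\mathsf l_P$, and $C_R$ of size $\kappa_R\times(n-j+1)$ with columns $\mathsf r_P,\mathsf r_{j+1},\dots,\mathsf r_n$, such that $C_Lz^L=0$ and $C_Rz^R=0$; they are empty when $\kappa_L=0$, resp. $\kappa_R=0$. Let $\tilde C$ be the $\kappa\times n$ matrix, $\kappa=\kappa_L+1+\kappa_R$, with columns in $\mathbb R^{\kappa_L}\oplus\mathbb R\mathsf m\oplus\mathbb R^{\kappa_R}$ given by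
$$c_1=\mathsf l_1-c\,\mathsf m,\quad c_i=\mathsf l_i\ (2\le i<j),\quad c_j=\mathsf l_j+a\hat P,\quad c_{j+1}=b\hat P+\mathsf r_{j+1},\quad c_i=\mathsf r_i\ (j+2\le i<n),\quad c_n=\mathsf r_n-d\,\mathsf m,$$
where $\hat P=\mathsf l_P+\mathsf m+\mathsf r_P$. Then $\tilde C\tilde z=0$: the left rows give $\sum\mathsf l_iz_i+\mathsf l_P(az_j+bz_{j+1})=0$, the right rows are similar, and the middle row is $az_j+bz_{j+1}-cz_1-d\tilde z_n=0$.

*Rank $\kappa$.* Let a combination of the left, middle and right rows with coefficients $\lambda,\mu,\lambda'$ vanish. Columns $2,\dots,j-1$ show that $\lambda C_L$ is supported on $\{1,j,P\}$. It is a relation among $z_1,z_j,P$, which are independent since $b\ne0$. So $\lambda C_L=0$ and $\lambda=0$. Columns $j+2,\dots,n-1$ show that $\lambda'C_R$ is a relation among $P,z_{j+1},\tilde z_n$, which span the 3-dimensional space $\langle z_1,z_j,z_{j+1}\rangle$. So $\lambda'=0$, and then $\mu=0$ because $c\neq0$.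

*Nonnegativity.* A maximal minor is a wedge of the columns $c_i$, $i\in S$, in increasing order, compared with (basis of $\mathbb R^{\kappa_L}$)$\,\wedge\mathsf m\wedge\,$(basis of $\mathbb R^{\kappa_R}$). If $j,j+1\in S$, use
$$c_j\wedge c_{j+1}=b\,\mathsf l_j\wedge\hat P+\mathsf l_j\wedge\mathsf r_{j+1}+a\,\hat P\wedge\mathsf r_{j+1},$$
in which the term $\hat P\wedge\hat P$ has dropped out. Expand everything. In each resulting word the $\mathsf l$'s precede the $\mathsf r$'s, the $\mathsf l$'s occur in the order $1,\dots,j,P$ and the $\mathsf r$'s in the order $P,j+1,\dots,n$. A letter $\mathsf m$ stands first (from $c_1$), or between the $\mathsf l$'s and the $\mathsf r$'s (from $\hat P$), or last (from $c_n$). Only words with $\kappa_L$ letters $\mathsf l$, one $\mathsf m$ and $\kappa_R$ letters $\mathsf r$ contribute. If $\mathsf m$ comes from $\hat P$, the coefficient is $a$ or $b$, positive. From $c_1$ it has coefficient $-c=(-1)^{\kappa_L}|c|$ by (7), and moving it past $\kappa_L$ letters $\mathsf l$ gives another $(-1)^{\kappa_L}$. From $c_n$ it has coefficient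 $-d=(-1)^{\kappa_R}|d|$, and moving it past $\kappa_R$ letters $\mathsf r$ gives $(-1)^{\kappa_R}$. So every word contributes a nonnegative number times a maximal minor of $C_L$ times one of $C_R$. Hence $\tilde C$ is tnn.

**Step 8: back to $z$.** Let $C$ be $\tilde C$ with column $n-1$ replaced by (column $n-1$) $+\,t^*$ (column $n$). A minor containing $n-1$ but not $n$ becomes a nonnegative combination of two minors of $\tilde C$; all others are unchanged. So $C$ is tnn of rank $\kappa$, and $Cz=\sum_{i<n}c_iz_i+c_n(z_n+t^*z_{n-1})=\tilde C\tilde z=0$. $\square$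

This completes the "if" part of Theorem 2.

## 9. Enlarging $k$ and $n$ for $m\ge6$

Call $(Y,\mathcal Z)$ *bad* for $(k,n)$ if $\mathcal Z\in{\rm Mat}^{>0}_{n,k+m}$, $Y$ satisfies the coarse boundary conditions and $(*)$, and $Y\notin\mathcal A_{n,k,m}$. Bad pairs form an open set: the coarse conditions are open, $\kappa$ is locally constant and $(*)$ means $\kappa=k$, and $\{Y\in\mathcal A\}$ is closed by Section 2. For fixed $\mathcal Z$ and distinct $a_1,\dots,a_m$, the equation $\langle Ya_1\cdots a_m\rangle=0$ defines a proper hypersurface, since $\mathcal Z_{a_1},\dots,\mathcal Z_{a_m}$ are independent. So if bad pairs exist, there is a *generic* one: any $m$ of the $z_i=\bar{\mathcal Z}_i$ are independent. Theorem 1 gives bad pairs for $(2,m+3)$.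

**Proposition 10.** A generic bad pair for $(k,n)$, $n=k+m+1$, yields a bad pair for $(k+1,n+1)$.

*Proof.* The $z_i\in V=V_Y$ are coarse of sign $\varepsilon=(-1)^{k-1}$ with $\kappa=k$. For small $\delta>0$ put
$$z_{n+1}=\varepsilon z_1-\sum_{i=2}^n\delta^{\,n+1-i}z_i,\qquad z'=(z_1,\dots,z_{n+1}).$$

**Step 1: $z'$ is coarse of sign $-\varepsilon$.** Facets using only $e_1,\dots,e_{n-1}$ are clear. Consider $(I',n,n+1)$ with $I'$ a list of disjoint pairs in $[1,n-1]$, $|I'|=m-2$. If $1\notin I'$, the determinant tends to $\varepsilon\det(I',z_n,z_1)>0$. If $1\in I'$, it equals $-\sum_{i\ge2}\delta^{n+1-i}\det(I',z_n,z_i)$. The leading term has $i$ the largest index in $[2,n-1]\setminus I'$ (nonempty as $|I'|=m-2$). Then $i+1,\dots,n-1$ are in $I'$ and form pairs, so $i=n-1-2t$. Moving $z_i$ to its place passes $z_n$ and $2t$ vectors, and gives the bracket of the facet with edges $(i,i{+}1),\dots,(n{-}1,n)$ and the rest of $I'$, which is positive. The sign is $-(-1)^{2t+1}=+1$.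

Consider $(J,n+1,1)$ with $J$ disjoint pairs in $[2,n]$. Here $\det(J,z_{n+1},z_1)=-\sum_{i\ge2}\delta^{n+1-i}\det(J,z_i,z_1)$. The leading $i$ is the largest index in $[2,n]\setminus J$, $i=n-2t$. Moving $z_i$ past $2t$ vectors gives the facet with edges $(i,i{+}1),\dots,(n{-}2,n{-}1),(n,1)$ and the rest, of sign $\varepsilon$. So the sign is $-\varepsilon$, as required.

**Step 2: $\kappa(z')=k+1$.** Let $x_0=\det(z_1,\dots,z_{m-1},\cdot)$. By genericity $x_0(z_i)\ne0$ for $m\le i\le n$, and $x_0(z_{n+1})=-\delta x_0(z_n)+O(\delta^2)$. So there is exactly one more sign change than for $z$; use Corollary 8(c) with $p=1$.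

**Step 3: realization by a positive matrix.** $\mathcal Z$ has size $n\times(n-1)$, and its left kernel is spanned by $\omega$ with $\omega_i$ proportional to $(-1)^{i-1}$ times the minor omitting row $i$; normalize $\operatorname{sgn}\omega_i=(-1)^{i-1}$. With $\mathsf e_i$ the unit vectors of $\mathbb R^{n+1}$, both $(\omega,0)$ and $g=\mathsf e_{n+1}-\varepsilon\mathsf e_1+\sum_{i=2}^n\delta^{n+1-i}\mathsf e_i$ are relations of $z'$. So $\omega'=(\omega,0)+(-1)^nsg$ with small $s>0$ is a relation with $\operatorname{sgn}\omega'_i=(-1)^{i-1}$ for all $i\le n+1$. Let the columns of the $(n+1)\times n$ matrix $\mathcal Z'$ be a basis of $\omega'^\perp$. Its maximal minors, omitting row $i$, are $c(-1)^i\omega'_i$ with $c\ne0$, hence of one sign; change the sign of one column if needed to make them positive. All relations among the rows of $\mathcal Z'$ are multiples of $\omega'$, so there is a linear map $\varphi:\mathbb R^n\to V$ with $\varphi(\mathcal Z'_i)=z'_i$. It is onto. Put $Y'=\ker\varphi$, of dimension $n-m=k+1$. Then $V_{Y'}\cong V$ with $\bar{\mathcal Z}'_i=z'_i$.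 Choose an ordered basis of $Y'$ that induces the given orientation of $V$. By Step 1, $Y'$ satisfies the coarse boundary conditions for $k+1$, whose sign is $(-1)^k=-\varepsilon$. By Step 2 and Theorem 3 it satisfies $(*)$.

**Step 4: $Y'\notin\mathcal A_{n+1,k+1,m}$.** Suppose $C'\in{\rm Gr}^{\ge0}_{k+1,n+1}$ and $C'z'=0$. Let $q$ be its last nonzero column. Represent $C'$ by a matrix whose last row has entry $1$ in column $q$ and whose other rows have entry $0$ there. The first $k$ rows span a $k$-dimensional space $C$ supported on $[q-1]\subset[n]$, and $p_S(C)=p_{S\cup q}(C')$ for $S\subset[q-1]$. So $C$ is tnn and $Cz=0$, contradicting $Y\notin\mathcal A_{n,k,m}$. $\square$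

**Proposition 11.** A generic bad pair for $(k,n)$, $k\ge2$, yields a bad pair for $(k,n+1)$.

*Proof.* Keep $Y$ and put $\mathcal Z_{n+1}=\sum_{j=0}^{n-1}(-\delta)^j\mathcal Z_{n-j}$ with $\delta>0$ small. Let $\varepsilon=(-1)^{k-1}$.

**Step 1: positivity.** Minors with row $n+1$ but not $n$ tend to minors with $n$ in its place. For rows $(T,n,n+1)$, $T\subset[n-1]$, $|T|=k+m-2<n-1$, the leading term comes from the largest $i\in[n-1]\setminus T$, $i=n-1-t$, with coefficient $(-1)^{t+1}\delta^{t+1}$. Moving $\mathcal Z_i$ past $t+1$ rows gives $(-1)^{t+1}$ times the positive minor on $T\cup\{i,n\}$. So the minor is positive.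

**Step 2: coarseness.** For $(I',n,n+1)$, $I'\subset[1,n-1]$, the same computation applies with $t$ even, and the result is the facet with edges $(i,i{+}1),\dots,(n{-}1,n)$ and the rest of $I'$: positive. For $(J,n+1,1)$, $J\subset[2,n]$: if $n\notin J$, the limit is the bracket of $(J,n,1)$. If $n\in J$, the largest index of $[2,n]\setminus J$ is $i=n-2t$, with coefficient $\delta^{2t}$. Moving past $2t$ vectors gives the facet with edges $(i,i{+}1),\dots,(n{-}2,n{-}1),(n,1)$ and the rest. In both cases the sign is $\varepsilon$. Other facets are unchanged.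

**Step 3: $(*)$.** With $x_0$ as before, $x_0(z_{n+1})=x_0(z_n)+O(\delta)$ and $x_0(z_n)\neq0$. So the number of sign changes is unchanged, and $\kappa=k$ by Corollary 8(c).

**Step 4: non-membership for small $\delta$.** Otherwise, by compactness of ${\rm Gr}^{\ge0}_{k,n+1}$, letting $\delta\to0$ along a sequence we find $C_0\in{\rm Gr}^{\ge0}_{k,n+1}$ annihilating $(z_1,\dots,z_n,z_n)$. Add column $n+1$ to column $n$ and delete column $n+1$. This gives a matrix $C$ with nonnegative maximal minors and $Cz=0$. If $C$ has rank $k$, this contradicts $Y\notin\mathcal A_{n,k,m}$. Otherwise some nonzero vector of $\mathrm{rowspan}\,C_0$ vanishes on $[n-1]$ and has $n$-th and $(n+1)$-st entries of sum $0$; up to scale it is $g=\mathsf e_n-\mathsf e_{n+1}$. Represent $C_0$ with last row $g$ and other rows $C'$. For $S\subset[n-1]$, $|S|=k-1$, the minors on $S\cup\{n\}$ and $S\cup\{n+1\}$ are $p_S(C')$ and $-p_S(C')$; so $p_S(C')=0$ for all such $S$. Hence a nontrivial combination of rows of $C'$ is supported on $\{n,n+1\}$, and it is independent of $g$. So $\mathsf e_n\in\mathrm{rowspan}\,C_0$,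 which says $z_n=0$. This contradicts $Y\in{\rm Gr}^{\rm wcb}_{k,k+m}$. $\square$

**Proof of Theorem 2.** The statement is true for $m=2$ by the known result (c), for $k=1$ by Section 3, for $n=k+m$ by Section 7, and for $m=4$ by Theorem 9. In all other cases $m\ge6$, $k\ge2$ and $n\ge k+m+1$. Start from Theorem 1, the case $(2,m+3)$. Proposition 10, applied repeatedly with a change to a generic bad pair before each application, gives bad pairs for all $(k,k+m+1)$, $k\ge2$. Proposition 11, applied in the same way, gives them for all $n\ge k+m+1$. Bad pairs form an open set, so in each of these cases the violating pairs form a nonempty open set. In particular, for each even $m\ge6$ the converse holds for all $\mathcal Z$ exactly when $k=1$ or $n=k+m$, and it holds for all $k,n,\mathcal Z$ exactly when $m\in\{2,4\}$. $\blacksquare$
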